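\title{The lower spectral radius is discontinuous on a set of positive measure}

\begin{abstract}
The lower spectral radius of a set of matrices is the slowest exponential growth rate of products of matrices from the set. We prove that, on pairs of invertible real $2\times2$ matrices, it is discontinuous at Lebesgue-almost every point of an explicit nonempty open set. This proves a conjecture posed in a paper of Bochi and Morris. The main step is a growth estimate: if $H\in SL_2(\mathbb R)$ has spectral radius $e^\lambda>1$, then for almost every $R\in SL_2(\mathbb R)$ there is a constant $C$ such that every word with $n$ letters $H$ and $K$ letters $R$ has spectral radius at least $e^{\lambda n-CK}$. We also decide, for almost every pair with $0<\det A_1<\det A_2$, whether the lower spectral radius is continuous there.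
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathsf A$ be a bounded set of real $d\times d$ matrices. Its \emph{lower spectral radius}, or joint spectral subradius, is
\[
\check\varrho(\mathsf A)=\lim_{n\to\infty}\inf\bigl\{\|A_n\cdots A_1\|^{1/n}:A_i\in\mathsf A\bigr\}=\inf_{n\ge1}\inf\bigl\{\|A_n\cdots A_1\|^{1/n}:A_i\in\mathsf A\bigr\},
\]
where $\|\cdot\|$ is any operator norm; the value does not depend on the norm. It is the slowest exponential rate at which products of matrices from $\mathsf A$ can grow. For a single matrix it is the spectral radius, which depends continuously on the matrix. We identify a pair $(A_1,A_2)\in GL_2(\mathbb R)^2$ with the set $\{A_1,A_2\}$ and regard $GL_2(\mathbb R)^2$ as an open subset of $\mathbb R^8$, with its usual topology and Lebesgue measure. This gives a function $\check\varrho\colon GL_2(\mathbb R)^2\to\mathbb R_+$.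

This function is an infimum of continuous functions, so it is upper semicontinuous, and an upper semicontinuous function on an open subset of $\mathbb R^8$ is continuous on a dense $G_\delta$ set. The discontinuities of $\check\varrho$ therefore form a meager set. A meager set may be null or may have full measure, and the following conjecture, posed in \cite{BM}, asks about its measure.

\medskip
\noindent\textbf{Conjecture.} \emph{The set of discontinuities of $\check\varrho\colon GL_2(\mathbb R)^2\to\mathbb R_+$ has positive Lebesgue measure.}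
\medskip

We prove the conjecture. Throughout, $\rho(\cdot)$ is the spectral radius and $\|\cdot\|$ the Euclidean operator norm. A \emph{word} is a finite product of letters and $|P|$ is the length of the word $P$. The rightmost letter acts first, and we call it the \emph{first} letter; the leftmost letter is the \emph{last}. A matrix of positive determinant is \emph{hyperbolic} if its eigenvalues are real with distinct moduli. Its expanding and contracting eigendirections, belonging to the eigenvalue of larger and of smaller modulus, are denoted by $u$ and $s$.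

\begin{theorem}\label{thm:main}
Let $\mathcal U\subset GL_2(\mathbb R)^2$ be the nonempty open set of pairs $(A_1,A_2)$ such that $\det A_1>0$, $A_1$ is hyperbolic, $A_2$ has non-real eigenvalues, and $\det A_1<\det A_2$. Then $\check\varrho$ is discontinuous at Lebesgue-almost every point of $\mathcal U$. Hence the conjecture holds.
\end{theorem}

The mechanism is as follows. When $0<\det A_1<\det A_2$, determinants give the lower bound $\check\varrho\ge\sqrt{\det A_1}$, which we call the \emph{floor}. To come close to the floor a product must consist mostly of letters $A_1$, and yet it must not grow like the powers of the hyperbolic matrix $A_1$. A word $V$ with $Vu=s$ achieves this: in $VA_1^n$ the direction that $A_1^n$ has expanded is handed to the direction that the next $A_1^n$ contracts. Pairs that possess such a word are dense in $\mathcal U$, and $\check\varrho$ equals the floor on them. So $\check\varrho$ is discontinuous at every point of $\mathcal U$ where it exceeds the floor, and the question is whether the floor is exceeded often. The next theorem says that,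 typically, expansion can be cancelled only by a proportional number of letters $A_2$, each of which costs determinant. ``Almost every'' in $SL_2(\mathbb R)$ refers to Lebesgue measure in charts.

\begin{theorem}\label{thm:growth}
Let $H\in SL_2(\mathbb R)$ be hyperbolic, with $\rho(H)=e^\lambda$, $\lambda>0$. For almost every $R\in SL_2(\mathbb R)$ there is $C=C(H,R)$ such that every nonempty word $P$ in $H,R$ containing $n$ letters $H$ and $K$ letters $R$ satisfies
\begin{equation}\label{eq:growth}
\rho(P)\ge e^{\lambda n-CK}.
\end{equation}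
\end{theorem}

The opposite bound is trivial: in the Euclidean structure that makes a basis of eigenvectors of $H$ orthonormal, $H$ has operator norm $e^\lambda$, so $\rho(P)\le e^{\lambda n}c^K$ with $c$ the norm of $R$. Thus for almost every $R$ the growth of a word is $e^{\lambda n}$ up to a factor $e^{O(K)}$.

The last result, which is not needed for the conjecture, describes the situation on the whole region $0<\det A_1<\det A_2$. Let
\[
\mathcal D=\{(A_1,A_2):0<\det A_1<\det A_2\},
\]
let $\mathcal E\subset\mathcal D$ be the open subset where $A_1$ is hyperbolic, and let $\mathsf{Het}\subset\mathcal E$ be the set of \emph{heteroclinic} pairs: those for which some word $V$ in $A_1,A_2$, with first and last letter $A_2$, satisfies $Vu=s$, where $u,s$ are the eigendirections of $A_1$.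

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] At pairs of $\mathcal D$ for which $A_1$ has non-real eigenvalues, $\check\varrho=\sqrt{\det A_1}$ locally, and $\check\varrho$ is continuous.
\item[(b)] $\check\varrho$ is continuous at every point of $\mathcal E\setminus\overline{\mathsf{Het}}$.
\item[(c)] At a point of $\mathcal E\cap\overline{\mathsf{Het}}$, the function $\check\varrho$ is continuous if and only if $\check\varrho=\sqrt{\det A_1}$ there. This happens on a dense $G_\delta$ subset of $\mathcal E\cap\overline{\mathsf{Het}}$, which has Lebesgue measure $0$.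
\end{itemize}
Hence for almost every pair in $\mathcal D$, the function $\check\varrho$ is discontinuous at the pair if and only if $A_1$ is hyperbolic and the pair lies in $\overline{\mathsf{Het}}$. Moreover $\mathcal U\subset\overline{\mathsf{Het}}$.
\end{theorem}

Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:growth} and treats one pair by hand. The proof of Theorem~\ref{thm:growth} uses two tools. Along the family $R_\theta=O_\theta A$, with $O_\theta$ a rotation, words move directions monotonically, so an approximate coincidence $Vu\approx s$ becomes exact at a nearby parameter (Section~\ref{sec:mono}). In the absence of coincidences, a ping-pong argument gives growth (Section~\ref{sec:pingpong}). Section~\ref{sec:parsing} cuts an arbitrary word, scale by scale, into pieces to which these tools apply; Section~\ref{sec:count} shows that for almost every $\theta$ the troublesome pieces are rich in letters $R$; Section~\ref{sec:end} combines the two. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.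

\section{Heteroclinic pairs and the reduction to the growth estimate}\label{sec:reduction}

\begin{lemma}\label{lem:basic}
For every pair, $\check\varrho(A_1,A_2)=\inf_P\rho(P)^{1/|P|}$, the infimum being over nonempty words $P$. Hence $\check\varrho$ is upper semicontinuous and $\check\varrho\ge\min_i|\det A_i|^{1/2}$.
\end{lemma}

\begin{proof}
The inequality $\rho(P)\le\|P\|$ gives ``$\ge$'', and $\check\varrho\le\|P^k\|^{1/(k|P|)}\to\rho(P)^{1/|P|}$ gives ``$\le$''. An infimum of continuous functions is upper semicontinuous, and $\rho(P)\ge|\det P|^{1/2}\ge\bigl(\min_i|\det A_i|^{1/2}\bigr)^{|P|}$.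
\end{proof}

For a pair in $\mathcal E$ we write
\[
\alpha=\sqrt{\det A_1},\quad \beta=\sqrt{\det A_2},\quad A_1=\alpha H,\quad A_2=\beta R,\quad \rho(H)=e^\lambda,
\]
so that $H,R\in SL_2(\mathbb R)$, $0<\alpha<\beta$ and $\lambda>0$. The floor is $\alpha$.

\begin{lemma}[the floor is attained on $\mathsf{Het}$]\label{lem:drop}
If $(A_1,A_2)\in\mathsf{Het}$, then $\check\varrho(A_1,A_2)=\sqrt{\det A_1}$.
\end{lemma}

\begin{proof}
Let $Vu=s$. In a basis of eigenvectors of $A_1$, the expanding one first, $H=\pm\operatorname{diag}(e^\lambda,e^{-\lambda})$ and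
\[
(\det V)^{-1/2}V=\begin{pmatrix}0&x\\y&z\end{pmatrix},\qquad
(\det V)^{-1/2}VH^n=\pm\begin{pmatrix}0&xe^{-\lambda n}\\ye^{\lambda n}&ze^{-\lambda n}\end{pmatrix}.
\]
The second matrix has determinant $1$ and trace $\pm ze^{-\lambda n}$. For large $n$ the trace has modulus less than $2$, so the spectral radius is $1$. By Lemma~\ref{lem:basic}, $\alpha\le\check\varrho\le\bigl(\alpha^n(\det V)^{1/2}\bigr)^{1/(n+|V|)}\to\alpha$.
\end{proof}

The computation also shows that \eqref{eq:growth} fails on $\mathsf{Het}$: the words $VH^n$ have a fixed number of letters $R$ and normalized spectral radius $1$. By the next lemma the exceptional set in Theorem~\ref{thm:growth} is therefore dense among matrices $R$ with non-real eigenvalues.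

\begin{lemma}\label{lem:dense}
Every $(A_1,A_2)\in\mathcal U$ is a limit of pairs $(A_1,A_2')\in\mathsf{Het}$ with $\det A_2'=\det A_2$. In particular $\mathcal U\subset\overline{\mathsf{Het}}$.
\end{lemma}

\begin{proof}
Let $O_\varphi$ denote the rotation by the angle $\varphi$. Since $A_2$ has non-real eigenvalues, $A_2=\beta gO_\varphi g^{-1}$ for some $g\in GL_2(\mathbb R)$ and some $\varphi$. The matrix $O_{\varphi'}^k$ adds $k\varphi'$ to the angle of a direction, modulo $\pi$. So the solutions $\varphi'$ of $O_{\varphi'}^kg^{-1}u=g^{-1}s$ form an arithmetic progression of step $\pi/k$, and one of them has $|\varphi'-\varphi|\le\pi/k$. Put $A_2'=\beta gO_{\varphi'}g^{-1}$. Then $A_2'^{\,k}u=s$, $\det A_2'=\det A_2$, and $A_2'\to A_2$ as $k\to\infty$.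
\end{proof}

\begin{lemma}[growth lifts $\check\varrho$ off the floor]\label{lem:gap}
Let $(\alpha H,\beta R)\in\mathcal E$, and suppose that \eqref{eq:growth} holds for all nonempty words in $H,R$ with some constant $C$. Then $\check\varrho(\alpha H,\beta R)>\alpha$.
\end{lemma}

\begin{proof}
We may assume $C>0$. Let $\chi=\log(\beta/\alpha)>0$. Consider a word with $n$ letters $A_1$ and $K$ letters $A_2$. Since $\rho\ge1$ on $SL_2(\mathbb R)$, its spectral radius satisfies
\[
\log\rho\ge(n+K)\log\alpha+\chi K+\max(0,\lambda n-CK).
\]
Let $t=\min(1,\chi/2C)$. Then $\max(0,x)\ge tx$ for all real $x$, so the last two terms add up to at least $t\lambda n+\frac\chi2K\ge c_1(n+K)$ with $c_1=\min(t\lambda,\chi/2)>0$. By Lemma~\ref{lem:basic}, $\check\varrho\ge\alpha e^{c_1}$.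
\end{proof}

Here is a pair for which \eqref{eq:growth} can be checked by hand.

\begin{example}\label{ex:order2}
Let $H=\operatorname{diag}(e^\lambda,e^{-\lambda})$ with $e^{2\lambda}\ge6$ and $R=\begin{pmatrix}1&-2\\1&-1\end{pmatrix}$. Then $\det R=1$ and $R^2=-I$, so $(H,\beta R)\in\mathcal U$ for every $\beta>1$. Consider the cone of vectors $(x,y)\ne0$ with $|x|\ge3|y|$. For such a vector, $R(x,y)=(x',y')=(x-2y,x-y)$ has $|x'|\ge|x|/3$, and $x'/y'=2-(1-y/x)^{-1}\in[\frac12,\frac54]$. Applying $H^a$ with $a\ge1$ multiplies this ratio by at least $6$. So $H^aR$ preserves the cone and multiplies the modulus of the first coordinate by at least $e^{\lambda a}/3$.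

Let $P$ have $n\ge1$ letters $H$ and $K$ letters $R$. Cyclic permutations and the deletion of $R^2=-I$ do not change $\rho(P)$. They bring $P$ to the form $H^n$ or $H^{a_k}R\cdots H^{a_1}R$ with $a_i\ge1$, $\sum a_i=n$, $k\le K$. The $N$th power of this word multiplies the first coordinate of $(1,0)$ by at least $(e^{\lambda n}3^{-k})^N$, so $\rho(P)\ge e^{\lambda n}3^{-K}$. For $n=0$ the same bound holds because $\rho(P)=1$. Thus \eqref{eq:growth} holds with $C=\log3$, and by Lemmas~\ref{lem:drop}--\ref{lem:gap} the function $\check\varrho$ is discontinuous at $(H,\beta R)$ for every $\beta>1$.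

The directions of slope ratio $x/y$ in $\{|\tau|\ge3\}\cup[\frac12,\frac54]$ form a set that contains $u$, is invariant under $H$ and under the involution $R$, and stays away from $s$, where $x/y=0$. So no word in this pair sends $u$ near $s$, although the pair lies in $\overline{\mathsf{Het}}$: the coincidences of Lemma~\ref{lem:dense} belong to the neighboring pairs.
\end{example}

\begin{proposition}\label{prop:ae}
Assume Theorem~\ref{thm:growth}. Then $\check\varrho>\sqrt{\det A_1}$ at almost every point of $\mathcal E$.
\end{proposition}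

\begin{proof}
The set $\{\check\varrho>\sqrt{\det A_1}\}$ is Borel, because $\check\varrho$ is semicontinuous. The map $(\beta,R)\mapsto\beta R$ is a diffeomorphism of $\mathbb R_{>0}\times SL_2(\mathbb R)$ onto $\{\det>0\}$. By Fubini's theorem it suffices to show that for fixed $A_1=\alpha H$ and fixed $\beta>\alpha$ the inequality holds for almost every $R$. This is Theorem~\ref{thm:growth} and Lemma~\ref{lem:gap}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:growth}]
Since $\mathcal U\subset\mathcal E$ is open, $\check\varrho>\sqrt{\det A_1}$ at almost every point of $\mathcal U$. By Lemmas~\ref{lem:dense} and~\ref{lem:drop}, every point of $\mathcal U$ is a limit of pairs with the same $A_1$ at which $\check\varrho=\sqrt{\det A_1}$.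
\end{proof}

\begin{remark}
The hypothesis that $A_2$ has non-real eigenvalues is used only in Lemma~\ref{lem:dense}. The hypothesis $\det A_1<\det A_2$ is used in Lemma~\ref{lem:gap}, and it cannot be reversed: if $A_2$ has non-real eigenvalues and $\det A_2<\det A_1$, then $\sqrt{\det A_2}\le\check\varrho\le\rho(A_2)=\sqrt{\det A_2}$ on a neighborhood, and $\check\varrho$ is continuous there.
\end{remark}

\section{A monotone family and the correction of the parameter}\label{sec:mono}

\subsection{Reduction to one parameter}
Fix $H$ as in Theorem~\ref{thm:growth}. Replacing $H$ by $-H$ does not change $\rho(P)$, so we assume that the eigenvalues of $H$ are $e^{\pm\lambda}$. We shall prove the following statement.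

\begin{proposition}\label{prop:family}
Let $A\in SL_2(\mathbb R)$ and $R_\theta=O_\theta A$. For almost every $\theta\in\mathbb R/\pi\mathbb Z$ there is $C$ such that \eqref{eq:growth} holds for all nonempty words in $H,R_\theta$.
\end{proposition}

The parameter may be taken modulo $\pi$ because $R_{\theta+\pi}=-R_\theta$. Proposition~\ref{prop:family} implies Theorem~\ref{thm:growth}. Indeed, by the Iwasawa decomposition, $(\theta,A)\mapsto O_\theta A$ is a diffeomorphism onto $SL_2(\mathbb R)$ from the product of $\mathbb R/2\pi\mathbb Z$ with the group of upper triangular matrices of determinant $1$ with positive diagonal. The set of $R$ for which the conclusion of the theorem holds is $\bigcup_{C\in\mathbb N}\bigcap_P\{\rho(P)\ge e^{\lambda n-CK}\}$, a Borel set, and Fubini's theorem applies.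

From now on $A$ is fixed, and words are formal words in two letters $H$ and $R$. For a word $V$, let $w(V)$ be the number of letters $R$, let $a(V)$ be the number of letters $H$, and let $V_\theta$ be the matrix obtained by substituting $R_\theta$ for $R$. An \emph{$R$-word} is a word whose first and last letters are $R$; the word $R$ is an example.

\subsection{Monotonicity}
Identify the projective line $\mathbb P$ with $\mathbb R/\pi\mathbb Z$ by the angle; distances and lengths in $\mathbb P$ are those of $\mathbb R/\pi\mathbb Z$. A matrix $g\in GL_2(\mathbb R)$ acts on $\mathbb P$. If $v=(\cos x,\sin x)$, the angle of $gv$ has derivative $\det(gv,gv')/|gv|^2$ in $x$, that is,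
\begin{equation}\label{eq:deriv}
\frac{\det g}{|gv|^2}.
\end{equation}
For $g\in SL_2(\mathbb R)$ this is positive and at most $\|g^{-1}\|^2=\|g\|^2$. So the action of $g$ lifts to an increasing diffeomorphism of $\mathbb R$ that commutes with $x\mapsto x+\pi$ and is $\|g\|^2$-Lipschitz. Fix such lifts $\hat A$ and $\hat H$, put $L=\|A\|^2\ge1$ and $\hat R_\theta(x)=\hat A(x)+\theta$, and let $\hat V_\theta$ be the composition of lifts that corresponds to the word $V$ (the identity for the empty word).

\begin{lemma}\label{lem:mono}
Let $V$ be a word, and let $\theta,x\in\mathbb R$ and $t,r\ge0$.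
\begin{itemize}
\item[(a)] $\hat V_\theta(x)$ is continuous in $(\theta,x)$, strictly increasing in $x$ and nondecreasing in $\theta$, and $\hat V_{\theta+\pi}=\hat V_\theta+w(V)\pi$.
\item[(b)] If the last letter of $V$ is $R$, then $\hat V_{\theta+t}(x)\ge\hat V_\theta(x)+t$.
\item[(c)] If the first letter of $V$ is $R$, then $\hat V_\theta(x+r)\le\hat V_{\theta+Lr}(x)$ and $\hat V_\theta(x-r)\ge\hat V_{\theta-Lr}(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) holds for the letters and passes to compositions; for the last formula use that all lifts commute with $x\mapsto x+\pi$. For (b) write $V=RV'$; then $\hat V_{\theta+t}(x)=\hat A(\hat V'_{\theta+t}x)+\theta+t\ge\hat A(\hat V'_\theta x)+\theta+t$. For (c) write $V=V'R$; then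
\begin{align*}
\hat V'_\theta(\hat A(x+r)+\theta)&\le\hat V'_\theta(\hat A(x)+Lr+\theta)\le\hat V'_{\theta+Lr}(\hat A(x)+\theta+Lr),\\
\hat V'_\theta(\hat A(x-r)+\theta)&\ge\hat V'_\theta(\hat A(x)-Lr+\theta)\ge\hat V'_{\theta-Lr}(\hat A(x)+\theta-Lr).\qedhere
\end{align*}
\end{proof}

For an $R$-word $V$ define the \emph{resonance set} $Z(V)=\{\theta\in\mathbb R/\pi\mathbb Z:V_\theta u=s\}$. If $\hat u$ is a lift of $u$, then by (a) and (b) the function $\theta\mapsto\hat V_\theta(\hat u)$ is continuous, strictly increasing, and gains $w(V)\pi$ when $\theta$ gains $\pi$. It meets the lifts of $s$ exactly $w(V)$ times per period: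
\begin{equation}\label{eq:Z}
\#Z(V)=w(V).
\end{equation}
The number of resonances does not depend on the letters $H$.

Parts (b) and (c) say that an error at the exit or at the entrance of an $R$-word can be traded for a change of the parameter, at a rate that does not depend on the word. The next lemma allows the $R$-word to sit inside a longer word; the other letters only help, because they too move directions forward as $\theta$ increases.

\begin{lemma}[correction of the parameter]\label{lem:correct}
Let $V=F^+WF^-$, where $W$ is an $R$-word and $F^\pm$ are words, possibly empty. Let $\theta\in\mathbb R$, $\xi\in\mathbb P$ and $r^\pm\ge0$ satisfy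
\[
\operatorname{dist}(\xi,F^-_\theta u)\le r^-,\qquad\operatorname{dist}\bigl(W_\theta\xi,(F^+_\theta)^{-1}s\bigr)\le r^+ .
\]
Then $V_{\theta'}u=s$ for some $\theta'$ with $|\theta'-\theta|\le Lr^-+r^+$.
\end{lemma}

\begin{proof}
Let $\hat u$ be a lift of $u$ and $p=\hat F^-_\theta(\hat u)$. Choose a lift $\hat\xi$ of $\xi$ with $|\hat\xi-p|\le r^-$ and a lift $\zeta$ of $(F^+_\theta)^{-1}s$ with $|\hat W_\theta(\hat\xi)-\zeta|\le r^+$. Then $\hat s=\hat F^+_\theta(\zeta)$ is a lift of $s$. With $t=Lr^-+r^+$, Lemma~\ref{lem:mono}(a), (b), (c) give in turn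
\begin{align*}
\hat W_{\theta+t}\hat F^-_{\theta+t}(\hat u)&\ge\hat W_{\theta+t}(p)\ge\hat W_{\theta+Lr^-}(p)+r^+\ge\hat W_\theta(p+r^-)+r^+\ge\hat W_\theta(\hat\xi)+r^+\ge\zeta,\\
\hat W_{\theta-t}\hat F^-_{\theta-t}(\hat u)&\le\hat W_{\theta-t}(p)\le\hat W_{\theta-Lr^-}(p)-r^+\le\hat W_\theta(p-r^-)-r^+\le\hat W_\theta(\hat\xi)-r^+\le\zeta.
\end{align*}
Apply $\hat F^+_{\theta+t}\ge\hat F^+_\theta$ to the first line and $\hat F^+_{\theta-t}\le\hat F^+_\theta$ to the second. This gives $\hat V_{\theta-t}(\hat u)\le\hat s\le\hat V_{\theta+t}(\hat u)$, and the intermediate value theorem provides $\theta'$.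
\end{proof}

\subsection{The smallest cases}\label{sub:small}
Take $A=I$ and $H=\operatorname{diag}(e^\lambda,e^{-\lambda})$, so that $R_\theta=O_\theta$.

\emph{One run of each letter.} The word $H^aR^k$ has trace $(e^{\lambda a}+e^{-\lambda a})\cos k\theta$, so its spectral radius is at least $\frac12e^{\lambda a}|\cos k\theta|$. Here $Z(R^k)=\{\cos k\theta=0\}$. The map $\theta\mapsto k\theta$ preserves Lebesgue measure on $\mathbb R/\pi\mathbb Z$, so $\{|\cos k\theta|<e^{-k}\}$ has measure $2\arcsin e^{-k}\le\pi e^{-k}$. By the Borel--Cantelli lemma, for almost every $\theta$ there is $C'$ with $|\cos k\theta|\ge e^{-C'k}$ for all $k\ge1$, and \eqref{eq:growth} holds for these words with $C=C'+\log2$. Growth follows from staying away from resonance sets, and these can be avoided at a cost exponential in $w$.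

\emph{Two letters $R$.} In general the words between long runs of $H$ contain letters $H$ themselves. There are infinitely many $R$-words with $w=2$, so a Borel--Cantelli sum with radii depending only on $w$ diverges. But the resonances cluster. The first coordinate of $R_\theta H^aR_\theta(1,0)$ is $e^{\lambda a}\cos^2\theta-e^{-\lambda a}\sin^2\theta$, so
\[
Z(RH^aR)=\{\tfrac\pi2\pm\arctan e^{-\lambda a}\},\qquad Z(R)=\{\tfrac\pi2\}.
\]
If $\theta$ is at distance at least $\varepsilon$ from $Z(R)$, it is at distance at least $\varepsilon/2$ from $Z(RH^aR)$ as soon as $e^{-\lambda a}\le\varepsilon/2$. A long run between non-resonant pieces creates no new resonance. So at resolution $\varepsilon$ only runs of length up to about $\lambda^{-1}\log(1/\varepsilon)$ have to be counted, and longer words need attention only if they are built from pieces that were resonant at coarser resolutions. The proof of Proposition~\ref{prop:family} organizes this observation.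

\section{Ping-pong in the hyperbolic plane}\label{sec:pingpong}

We need a version of the cone argument of Example~\ref{ex:order2} that keeps track of how narrow the cones are. Nested half-planes do this additively.

Let $\mathbf u,\mathbf s$ be unit eigenvectors of $H$. For the direction of $x\mathbf u+y\mathbf s$ put $\tau=x/y\in\mathbb R\cup\{\infty\}$. Then $\tau(s)=0$, $\tau(u)=\infty$, and $H$ acts by $\tau\mapsto e^{2\lambda}\tau$. An element of $SL_2(\mathbb R)$, written in the basis $(\mathbf u,\mathbf s)$, still has determinant $1$ and acts on $\tau$ by a real M\"obius map. This map is an isometry of the upper half-plane $\mathbb H$ with the metric $|dz|/\operatorname{Im}z$, whose ideal boundary $\mathbb R\cup\{\infty\}$ is thus identified with $\mathbb P$. Let $o=\sqrt{-1}\in\mathbb H$, and let $d(\cdot,\cdot)$ be the hyperbolic distance. A \emph{half-plane} is a component $E$ of the complement of a geodesic $\partial E$. It is determined by its closed ideal arc in $\mathbb P$, inclusion of arcs is equivalent to inclusion of half-planes, and the group action respects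 the correspondence. For $d\in\mathbb R$ let
\[
E(d)=\{z\in\mathbb H:|z|>e^d\},\qquad U[d]=\{|\tau|\ge e^d\},\qquad S[d]=\{|\tau|\le e^{-d}\}.
\]
The arc $U[d]\ni u$ is the closed ideal arc of $E(d)$, and $\mathbb P\setminus S[d]$ is the open ideal arc of $E(-d)$. We call $d$ the \emph{depth}. We use four facts.
\begin{itemize}
\item[(H1)] $H^aE(d)=E(d+2\lambda a)$, and $d(\partial E(d),\partial E(d'))=|d-d'|$. For the second statement, $\log|z|$ is $1$-Lipschitz because $|dz|/|z|\le|dz|/\operatorname{Im}z$, with equality along the imaginary axis.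
\item[(H2)] If $E\subset E'\subset E''$ are half-planes, then $d(\partial E,\partial E'')\ge d(\partial E,\partial E')+d(\partial E',\partial E'')$, since a path from $\partial E\subset\overline{E'}$ to $\partial E''\subset\mathbb H\setminus E'$ meets $\partial E'$.
\item[(H3)] Let $\|\cdot\|_*$ be the operator norm for the Euclidean structure in which $(\mathbf u,\mathbf s)$ is orthonormal. Then $d(o,go)=2\log\|g\|_*$ for $g\in SL_2(\mathbb R)$: rotations of this structure fix $o$, and $\operatorname{diag}(t,t^{-1})$ sends $o$ to $t^2o$. Hence $d(z,gz)\le2\log\|g\|_*+2d(z,o)$.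
\item[(H4)] There is $\kappa=\kappa(H)$ such that \emph{a half-plane $E\not\ni o$ with $d(o,\partial E)\ge D\ge0$ has ideal arc of length at most $\kappa e^{-D}$}. In particular $U[d]$ and $S[d]$ have length at most $\kappa e^{-d}$ for $d\ge0$.
\end{itemize}
To prove (H4), let $D'=d(o,\partial E)$. A rotation of the structure in (H3) carries $E$ to $E(D')$ and preserves the angles of that structure, in which $U[D']=\{|y/x|\le e^{-D'}\}$ has length $2\arctan e^{-D'}\le2e^{-D}$. The matrix $g_0$ with columns $\mathbf u,\mathbf s$ converts these angles to the standard ones, so by \eqref{eq:deriv} we may take $\kappa=2\max_{|v|=1}|\det g_0|/|g_0v|^2$.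

\begin{lemma}[ping-pong]\label{lem:pp}
Let $k\ge1$, let $V_1,\dots,V_k\in SL_2(\mathbb R)$, let $a_0,\dots,a_k\ge1$ be integers, and let $d_i^\pm\ge0$ satisfy, for $1\le i\le k$,
\[
V_iU[d_i^-]\cap S[d_i^+]=\emptyset,\qquad d_i^-\le\tfrac\lambda2a_{i-1},\qquad d_i^+\le\tfrac\lambda2a_i .
\]
Put $g=H^{a_k}V_k\cdots H^{a_1}V_1$ and $g'=V_kH^{a_{k-1}}\cdots V_1H^{a_0}$.
\begin{itemize}
\item[(a)] The arc $gU[d_1^-]$ has length at most $\kappa e^{-\lambda(a_1+\dots+a_k)}$.
\item[(b)] The arc $g'^{-1}S[d_k^+]$ has length at most $\kappa e^{-\lambda(a_0+\dots+a_{k-1})}$.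
\item[(c)] If $a_0=a_k$, then $\log\rho(g)\ge\lambda\sum_{i=1}^ka_i-\frac12\sum_{i=1}^k(d_i^-+d_i^+)$.
\end{itemize}
\end{lemma}

The run $H^{a_i}$ translates by $2\lambda a_i$. The hypotheses allow each of its two neighbors $V_i$, $V_{i+1}$ to consume a quarter of this, so at least half survives.

\begin{proof}
The first hypothesis says that $V_iE(d_i^-)\subset E(-d_i^+)$. Put $d_{k+1}^-=\frac\lambda2a_k$ in (a) and $d_{k+1}^-=d_1^-$ in (c); in both cases $d^-_{i+1}\le\frac\lambda2a_i$ for $1\le i\le k$. Let $g_i=H^{a_k}V_k\cdots H^{a_{i+1}}V_{i+1}$, so $g_0=g$ and $g_k=I$, and let $Y_i=g_iE(d_{i+1}^-)$ for $0\le i\le k$. For $1\le i\le k$, (H1) gives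
\[
Y_{i-1}=g_iH^{a_i}V_iE(d_i^-)\subset g_iE(2\lambda a_i-d_i^+)\subset g_iE(d_{i+1}^-)=Y_i,
\]
and the boundaries of the last two half-planes are at distance $\delta_i=2\lambda a_i-d_i^+-d_{i+1}^-\ge\lambda a_i$. By (H2), $d(\partial Y_0,\partial Y_k)\ge\delta:=\sum_i\delta_i$.

(a) Here $o\notin Y_k=E(\frac\lambda2a_k)$ and $Y_0\subset Y_k$. A path from $o$ to $\partial Y_0$ meets $\partial Y_k$, so $d(o,\partial Y_0)\ge\lambda\sum_{i\ge1}a_i$. The ideal arc of $Y_0$ is $gU[d_1^-]$, and (H4) applies.

(c) Here $gY_k=Y_0\subset Y_k$. By (H2) applied to $g^NY_k\subset\dots\subset gY_k\subset Y_k$, a point $z\in\partial Y_k$ satisfies $d(z,g^Nz)\ge N\delta$. By (H3), $\log\rho(g)=\lim\frac1N\log\|g^N\|_*\ge\delta/2$, which is the claim.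

(b) The isometry $J\colon z\mapsto-1/z$ comes from $SL_2(\mathbb R)$, fixes $o$, exchanges $U[d]$ and $S[d]$, and conjugates $H^{-1}$ to $H$. Let $V_i^*=JV_i^{-1}J^{-1}$. Then $V_i^*U[d_i^+]=JV_i^{-1}S[d_i^+]$ is disjoint from $JU[d_i^-]=S[d_i^-]$, and
\[
Jg'^{-1}J^{-1}=H^{a_0}V_1^*H^{a_1}V_2^*\cdots H^{a_{k-1}}V_k^* .
\]
The data $\tilde V_i=V^*_{k+1-i}$, $\tilde a_i=a_{k-i}$, $\tilde d_i^{\,-}=d^+_{k+1-i}$, $\tilde d_i^{\,+}=d^-_{k+1-i}$ satisfy the hypotheses of the lemma. By the proof of (a), the half-plane with ideal arc $Jg'^{-1}J^{-1}U[d_k^+]=Jg'^{-1}S[d_k^+]$ omits $o$ and has boundary at distance at least $\lambda(a_0+\dots+a_{k-1})$ from $o$. The same holds for its image under $J^{-1}$, and (H4) applies.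
\end{proof}

\section{Parsing a word scale by scale}\label{sec:parsing}

Everything in this section holds for every $\theta$.

\subsection{The plan}
Read a word $P$ cyclically, as long runs of $H$ separated by $R$-words, the gaps. If a gap $V$ is not resonant, meaning that $\theta$ is far from $Z(V)$, then Lemma~\ref{lem:correct} shows that $V_\theta$ maps a small arc $U[d^-]$ off a small arc $S[d^+]$, and $V$ may serve as one of the $V_i$ in Lemma~\ref{lem:pp}. If all gaps are of this kind, we are done. A resonant gap is merged with its surroundings into a longer gap, which is tested again at a finer resolution. A finer resolution requires greater depth, hence more contraction on both sides of the gap.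

Here lies the difficulty. At scale $j$ the material next to a gap is a \emph{chain}: runs joined by gaps that were found non-resonant earlier. The chain has large total length, so it contracts strongly by Lemma~\ref{lem:pp}(a), but its individual runs may be short, and the depth allowed in Lemma~\ref{lem:pp} is limited by the adjacent run alone. The remedy is to cut off the end of the chain and attach it to the gap as a \emph{flank}. If the run next to the flanked gap is short, the arc $U[d^-]$ is wide, but the flank contracts it before it enters the gap, and Lemma~\ref{lem:correct} is built for this. Flanks must be long enough to contract and short enough to be counted.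

\subsection{Scales}
Let $q=\lceil4/\lambda\rceil$, and let $m\ge4$ be an integer with $e^m>(L+1)\kappa$. For $j\ge0$ put
\[
M_j=m2^j,\qquad\ell_j=qM_j,\qquad\varepsilon_j=\pi2^{-M_j},\qquad r_j=\kappa e^{-\lambda\ell_j/2},
\]
and $\varepsilon_{-1}=\pi$. At scale $j$, $\ell_j$ is the unit of length for runs, $r_j$ bounds the length of arcs of depth $\lambda\ell_j/2$, and $\varepsilon_j$ is the resolution in $\theta$. Since $\lambda\ell_j/2\ge2M_j$ and $\varepsilon_j\ge e^{-M_j}$,
\begin{equation}\label{eq:scales}
(L+1)r_j\le(L+1)\kappa e^{-2M_j}<e^{m-2M_j}\le e^{-M_j}\le\varepsilon_j .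
\end{equation}
Let $\mathcal I_j$ be the partition of $\mathbb R/\pi\mathbb Z$ into the $2^{M_j}$ arcs $[i\varepsilon_j,(i+1)\varepsilon_j)$, and $\mathcal I_{-1}=\{\mathbb R/\pi\mathbb Z\}$. These partitions are nested. Let $I_j(\theta)\in\mathcal I_j$ be the arc containing $\theta$, and for $I\in\mathcal I_j$, $j\ge0$, let $3I$ be the union of $I$ with its two neighbors.

\subsection{Classes of words}\label{sub:classes}
The following classes list everything that can appear at scale $j$. They are defined by induction on $j$, for a given $\theta$. Start with $\mathcal G_0=\emptyset$ and with the set $\mathcal W_0$ of all words $RH^{b_1}R\cdots H^{b_{w-1}}R$ with $w\ge1$ and $0\le b_i<4\ell_0$. Suppose that the set $\mathcal W_j$ of \emph{gaps} and the set $\mathcal G_j$ of \emph{links} of level $j$ are defined.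
\begin{itemize}
\item A \emph{chain} of level $j$ is an expression $B=H^{a_k}V_kH^{a_{k-1}}\cdots V_1H^{a_0}$ with $k\ge0$, $V_i\in\mathcal G_j$ and $a_i\ge4\ell_0$. The $H^{a_i}$ are its \emph{runs}, and $\operatorname{len}(B)=\sum_{i=0}^ka_i$; letters $H$ inside the links are not counted. Let $\mathcal C_j$ be the set of \emph{short} chains, those with $\operatorname{len}(B)<4\ell_j$.
\item The set $\mathcal F_j^-$ of \emph{entry flanks} consists of the empty word and the expressions $H^{a_k}V_k\cdots H^{a_1}V_1$. The set $\mathcal F_j^+$ of \emph{exit flanks} consists of the empty word and the expressions $V_kH^{a_{k-1}}\cdots V_1H^{a_0}$. In both cases $k\ge1$, $V_i\in\mathcal G_j$, $a_i\ge4\ell_0$, and the exponents $a_i$ have sum less than $2\ell_j$.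
\item $\mathcal X_j$ is the set of \emph{flanked gaps} $F^+WF^-$ with $W\in\mathcal W_j$, $F^\pm\in\mathcal F_j^\pm$.
\item $\mathcal A_j=\{V\in\mathcal X_j:Z(V)\cap3I_j(\theta)\ne\emptyset\}$ is the set of \emph{resonant} words, and $\mathcal G_{j+1}=\mathcal G_j\cup(\mathcal X_j\setminus\mathcal A_j)$.
\item $\mathcal W_{j+1}$ is the set of words $V_rB_rV_{r-1}\cdots B_1V_0$ with $r\ge0$, $V_i\in\mathcal A_j$ and $B_i\in\mathcal C_{j+1}$.
\end{itemize}
At level $0$ there are no links: chains are single runs, flanks are empty, and $\mathcal X_0=\mathcal W_0$. Two properties follow by induction on $j$. First, all words in $\mathcal W_j$, $\mathcal G_j$, $\mathcal X_j$ are $R$-words, a nonempty entry flank has first letter $R$, and a nonempty exit flank has last letter $R$. Second, $\mathcal W_j,\mathcal G_j,\mathcal C_j,\mathcal F_j^\pm,\mathcal X_j$ depend on $\theta$ only through $I_{j-1}(\theta)$, and $\mathcal A_j$ only through $I_j(\theta)$.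

\begin{proposition}\label{prop:parse}
Let $\theta$ be arbitrary and let $P$ be a word with $n$ letters $H$ and $K\ge1$ letters $R$. Then one of the following holds.
\begin{itemize}
\item[(0)] $n<4\ell_0K$.
\item[(I)] A cyclic permutation of $P$ equals $H^{a_k}V_k\cdots H^{a_1}V_1$ with $k\ge1$ and $V_i\in\mathcal X_{j_i}$ for some $j_i\ge0$, and $\log\rho(P_\theta)\ge\lambda\sum_ia_i-\frac\lambda2\sum_i\ell_{j_i}$.
\item[(II)] A cyclic permutation of $P$ equals $BW$ with $B\in\mathcal C_j$ and $W\in\mathcal W_j$ for some $j\ge1$.
\end{itemize}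
\end{proposition}

The proof occupies the rest of the section.

\subsection{The procedure}
Read $P$ cyclically; this does not change $\rho$. The $K$ letters $R$ are separated by $K$ maximal runs of $H$, of lengths $b\ge0$. Call a maximal run \emph{long} if $b\ge4\ell_0$. If there is no long run, (0) holds. Otherwise the long runs are separated by words of $\mathcal W_0$, and we start at stage $0$ with the long runs as blocks.

\emph{Input of stage $j$.} The cyclic word $P$ is written as an alternation of gaps $W\in\mathcal W_j$ and \emph{blocks}, which are chains of level $j$ with $\operatorname{len}\ge4\ell_j$. There is at least one of each; if there is only one gap, the blocks preceding and following it coincide. Every link of a block is a subword of $P$ that was declared \emph{settled} at a stage before $j$.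

\emph{Trimming.} For a block $H^{a_k}V_k\cdots V_1H^{a_0}$ let
\[
\nu=\max\Bigl\{i:a_i\ge\ell_j\text{ or }\sum_{l>i}a_l\ge\ell_j\Bigr\},\qquad\mu=\min\Bigl\{i:a_i\ge\ell_j\text{ or }\sum_{l<i}a_l\ge\ell_j\Bigr\}.
\]
Both sets are nonempty: if no $a_i$ reaches $\ell_j$, then $i=0$ belongs to the first and $i=k$ to the second, because $\operatorname{len}\ge4\ell_j$. If $\nu<k$, the index $\nu+1$ violates both conditions, so $\sum_{l>\nu}a_l=a_{\nu+1}+\sum_{l>\nu+1}a_l<2\ell_j$; if $\nu=k$ the sum is empty. In the same way $\sum_{l<\mu}a_l<2\ell_j$, by the conditions violated at $\mu-1$. Finally $\mu\le\nu$: otherwise every index is greater than $\nu$ or less than $\mu$, and $\operatorname{len}<4\ell_j$. So the block, between the gap $W'$ that precedes it and the gap $W$ that follows it, splits as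
\[
\cdots W\ \underbrace{H^{a_k}V_k\cdots H^{a_{\nu+1}}V_{\nu+1}}_{\text{entry flank for }W}\ \underbrace{H^{a_\nu}V_\nu\cdots V_{\mu+1}H^{a_\mu}}_{\text{core}}\ \underbrace{V_\mu H^{a_{\mu-1}}\cdots V_1H^{a_0}}_{\text{exit flank for }W'}\ W'\cdots
\]
and the core contains at least one run. Every gap $W$ becomes a flanked gap $V=F^+WF^-\in\mathcal X_j$, preceded by the run $H^{a_\nu}$ of the preceding core and followed by the run $H^{a_\mu}$ of the following core.

\emph{Testing.} If $V\notin\mathcal A_j$, then $V\in\mathcal G_{j+1}$. We declare this occurrence of $V$ \emph{settled at stage $j$} and use it as a link between the two neighboring cores. If all flanked gaps are settled, then $P$ is a cyclic alternation of long runs and settled words, and we stop with outcome (I). Otherwise $P$ is a cyclic alternation of words of $\mathcal A_j$ and chains of level $j+1$. If all these chains are short, a cyclic permutation of $P$ is $B_{r+1}(V_rB_r\cdots B_1V_0)$ with $V_i\in\mathcal A_j$ and $B_i\in\mathcal C_{j+1}$, and (II) holds with $j+1$ in place of $j$. If not, the chains with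 $\operatorname{len}\ge4\ell_{j+1}$ are the new blocks, the words between them lie in $\mathcal W_{j+1}$, and we pass to stage $j+1$. Stage $j$ requires $4\ell_j\le n$, so the procedure stops.

\emph{Neighbors persist.} Every run of a block has $R$-words on both sides, so it is a maximal run of $P$. Hence the runs before and after a settled occurrence $V$ are the maximal runs of $P$ adjacent to that subword, at every stage at which $V$ is a link of a block. Let $b^-(V)$ and $b^+(V)$ be the lengths of the runs that precede and follow $V$. If $V$ was settled at stage $j$, put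
\[
d^\pm(V)=\tfrac\lambda2\min\bigl(b^\pm(V),\ell_j\bigr).
\]
These depths obey the bounds required in Lemma~\ref{lem:pp}.

\begin{lemma}\label{lem:settled}
Every settled occurrence $V$ satisfies $V_\theta U[d^-(V)]\cap S[d^+(V)]=\emptyset$.
\end{lemma}

\begin{proof}
We use induction on the stage $j$ at which $V=F^+WF^-$ is settled, and assume the claim for earlier stages. It then holds for all links of the blocks of stage $j$. Write $d^\pm=d^\pm(V)$, $b^\pm=b^\pm(V)$.

\emph{Entry.} We choose $\tilde F^-\in\{\text{empty word},F^-\}$ so that $\tilde F^-_\theta U[d^-]$ has length at most $r_j$. If $b^-\ge\ell_j$, then $d^-=\lambda\ell_j/2$ and $U[d^-]$ itself has length at most $r_j$ by (H4); take the empty word. If $b^-<\ell_j$, use the notation of the preceding block, so $b^-=a_\nu$. By the definition of $\nu$ we have $\sum_{l>\nu}a_l\ge\ell_j$, and $F^-$ is nonempty. Its first link $V_{\nu+1}$ is preceded by $H^{a_\nu}$, so $d^-(V_{\nu+1})\le\frac\lambda2a_\nu=d^-$ and $U[d^-]\subset U[d^-(V_{\nu+1})]$. Lemma~\ref{lem:pp}(a), applied to the links $V_{\nu+1},\dots,V_k$ and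 the exponents $a_\nu,\dots,a_k$, shows that $F^-_\theta U[d^-]$ has length at most $\kappa e^{-\lambda\ell_j}\le r_j$; take $\tilde F^-=F^-$.

\emph{Exit.} We choose $\tilde F^+\in\{\text{empty word},F^+\}$ so that $(\tilde F^+_\theta)^{-1}S[d^+]$ has length at most $r_j$. If $b^+\ge\ell_j$, take the empty word. If $b^+<\ell_j$, use the notation of the following block, so $b^+=a_\mu$ and $\sum_{l<\mu}a_l\ge\ell_j$. The last link $V_\mu$ of $F^+$ is followed by $H^{a_\mu}$, so $d^+(V_\mu)\le\frac\lambda2a_\mu=d^+$ and $S[d^+]\subset S[d^+(V_\mu)]$. Lemma~\ref{lem:pp}(b), applied to $V_1,\dots,V_\mu$ and $a_0,\dots,a_\mu$, bounds the length of $(F^+_\theta)^{-1}S[d^+]$ by $\kappa e^{-\lambda\ell_j}\le r_j$; take $\tilde F^+=F^+$.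

Write $V=\tilde F^+\tilde W\tilde F^-$. The word $\tilde W$ is one of $W$, $WF^-$, $F^+W$, $F^+WF^-$, and each of these is an $R$-word. Suppose that $x\in U[d^-]$ and $y=V_\theta x\in S[d^+]$. Then $\xi=\tilde F^-_\theta x$ and $\tilde F^-_\theta u$ lie in an arc of length at most $r_j$, and so do $\tilde W_\theta\xi=(\tilde F^+_\theta)^{-1}y$ and $(\tilde F^+_\theta)^{-1}s$. By Lemma~\ref{lem:correct} and \eqref{eq:scales}, $Z(V)$ contains a point at distance less than $\varepsilon_j$ from $\theta$. Such a point lies in $3I_j(\theta)$, which contradicts $V\notin\mathcal A_j$.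
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:parse}]
It remains to prove the inequality in outcome (I). Cyclically $P=H^{a_k}V_k\cdots H^{a_1}V_1$, where $V_i\in\mathcal X_{j_i}$ was settled at stage $j_i$, is followed by $H^{a_i}$ and is preceded by $H^{a_{i-1}}$, with $a_0=a_k$. By Lemma~\ref{lem:settled}, Lemma~\ref{lem:pp}(c) applies with $d_i^\pm=d^\pm(V_i)\le\frac\lambda2\ell_{j_i}$.
\end{proof}

\section{Counting resonant words}\label{sec:count}

In outcome (I) a word $V$ settled at stage $j$ loses $\lambda a(V)+\frac\lambda2\ell_j$ against the ideal growth $\lambda n$. We must show that this is $O(w(V))$. In outcome (II) we must show $n=O(K)$. Let $\sigma=1/(100q)$.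

\begin{proposition}\label{prop:count}
For almost every $\theta$ there is $h>0$ such that for all $j\ge0$:
\begin{itemize}
\item[(a)] $\sigma a(V)+0.16M_j\le hw(V)$ for every $V\in\mathcal X_j$;
\item[(b)] $\sigma a(BW)\le hw(BW)$ for all $B\in\mathcal C_j$ and $W\in\mathcal W_j$.
\end{itemize}
\end{proposition}

Both statements bound a weight of the form $e^{-hw+\sigma a}$ for each word of a class. We bound the \emph{sum} of the weights over the class, which is stronger and is accessible to averaging in $\theta$. From one level to the next the sum loses a factor $e^{0.08M_j}$ to flanks, and gains a factor $\varepsilon_j/\varepsilon_{j-1}\le e^{-M_j/3}$ on average, because only resonant words survive. Since $M_0+\dots+M_{j-1}=M_j-m$, the accumulated gain at level $j$ is exponential in $M_j$; this is why the scales double, and it produces the term $0.16M_j$. The factor $w(V)=\#Z(V)$ in the average is absorbed by a small increase of $h$ at each level.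

\subsection{Weights}
Let $h_0>0$, to be chosen, and $h_j=h_0+2(1-2^{-j})$. Then $h_{j+1}-h_j=2^{-j}$ and $h_j<h:=h_0+2$. Put
\[
z_j(V)=e^{-h_jw(V)+\sigma a(V)},
\]
so that $z_j(VV')=z_j(V)z_j(V')$ and $z_{j+1}\le z_j$. For a class $\mathcal S$ let $z_j(\mathcal S)=\sum_{V\in\mathcal S}z_j(V)\in[0,\infty]$; for chains and flanks the sum is over expressions. A word may arise from several expressions, so a sum over words is at most the sum over the expressions that produce them.

\begin{lemma}\label{lem:rec}
Let $j\ge0$ and let $\theta$ be arbitrary.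
\begin{itemize}
\item[(a)] If $z_j(\mathcal G_j)\le\sigma/2$, then $z_j(\mathcal X_j)\le4e^{0.08M_j}z_j(\mathcal W_j)$ and $z_j(\mathcal C_j)\le\frac2\sigma e^{0.08M_j}$.
\item[(b)] $z_{j+1}(\mathcal G_{j+1})\le\sum_{i\le j}z_i(\mathcal X_i)$.
\item[(c)] If $z_{j+1}(\mathcal A_j)\,z_{j+1}(\mathcal C_{j+1})\le\frac12$, then $z_{j+1}(\mathcal W_{j+1})\le2z_{j+1}(\mathcal A_j)$.
\item[(d)] The average of $z_{j+1}(\mathcal A_j)$ over the arcs of $\mathcal I_j$ contained in $I_{j-1}(\theta)$ is at most $2^{j+1}e^{-M_j/3}z_j(\mathcal X_j)$.
\end{itemize}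
\end{lemma}

\begin{proof}
(a) Let $G=z_j(\mathcal G_j)$. If the exponents of a flank have sum $\Sigma<2\ell_j$, then $e^{\sigma\Sigma}\le e^{4\sigma\ell_j}e^{-\sigma\Sigma}$. Drop the restriction on $\Sigma$ and use $\sum_{a\ge1}e^{-\sigma a}=(e^\sigma-1)^{-1}\le1/\sigma$. A flank with $k$ links has $k$ exponents, so
\[
z_j(\mathcal F_j^\pm)\le e^{4\sigma\ell_j}\sum_{k\ge0}(G/\sigma)^k\le2e^{0.04M_j},
\]
and $z_j(\mathcal X_j)\le z_j(\mathcal F_j^+)z_j(\mathcal W_j)z_j(\mathcal F_j^-)$. A short chain with $k$ links has $k+1$ exponents with sum $\Sigma<4\ell_j$, so $e^{\sigma\Sigma}\le e^{8\sigma\ell_j}e^{-\sigma\Sigma}$ and $z_j(\mathcal C_j)\le e^{8\sigma\ell_j}\sum_{k\ge0}\sigma^{-k-1}G^k\le\frac2\sigma e^{0.08M_j}$.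

(b) We have $\mathcal G_{j+1}\subset\bigcup_{i\le j}\mathcal X_i$ and $z_{j+1}\le z_i$ for $i\le j$.

(c) $z_{j+1}(\mathcal W_{j+1})\le\sum_{r\ge0}z_{j+1}(\mathcal A_j)^{r+1}z_{j+1}(\mathcal C_{j+1})^r$.

(d) The class $\mathcal X_j$ is constant on $I_{j-1}(\theta)$, which contains $\varepsilon_{j-1}/\varepsilon_j$ arcs of $\mathcal I_j$. A point lies in $3I'$ for three arcs $I'\in\mathcal I_j$, so by \eqref{eq:Z} a word $V\in\mathcal X_j$ is resonant on at most $3w(V)$ arcs. The average is at most
\[
\frac{\varepsilon_j}{\varepsilon_{j-1}}\sum_{V\in\mathcal X_j}3w(V)z_{j+1}(V)=\frac{\varepsilon_j}{\varepsilon_{j-1}}\sum_{V\in\mathcal X_j}3w(V)e^{-2^{-j}w(V)}z_j(V).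
\]
Now $3we^{-2^{-j}w}\le3\cdot2^j/e\le2^{j+1}$, and $\varepsilon_j/\varepsilon_{j-1}\le2^{-M_j/2}\le e^{-M_j/3}$ for all $j\ge0$, since $\frac12\log2>\frac13$.
\end{proof}

\subsection{Good arcs}
Fix an integer $T\ge1$. We choose target bounds $\eta_j$ for $z_j(\mathcal W_j)$ that exceed the expected values by enough to apply Markov's inequality. Let
\[
K_0=\sup_{j\ge0}\,(32T)^j2^{j(j-1)}e^{m/4}e^{-M_j/100},\qquad\eta_0=\frac\sigma{16K_0},\qquad\eta_{j+1}=32T\,4^je^{-M_j/4}\eta_j .
\]
The supremum is finite because $M_j=m2^j$. Since $\sum_{i<j}M_i=M_j-m$,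
\begin{equation}\label{eq:eta}
\eta_j=\eta_0(32T)^j2^{j(j-1)}e^{-(M_j-m)/4}\le\eta_0K_0e^{-0.24M_j}=\frac\sigma{16}e^{-0.24M_j}.
\end{equation}
With $D=\sum_{0\le b<4\ell_0}e^{\sigma b}$ we have $z_0(\mathcal W_0)=\sum_{w\ge1}e^{-h_0w}D^{w-1}=e^{-h_0}/(1-e^{-h_0}D)$ when $e^{-h_0}D<1$. Choose $h_0$, depending on $T$, so large that $z_0(\mathcal W_0)\le\eta_0$. The classes of Section~\ref{sub:classes} do not depend on $T$ or $h_0$.

The arc of $\mathcal I_{-1}$ is \emph{good}. An arc of $\mathcal I_j$, $j\ge0$, is \emph{good} if the arc of $\mathcal I_{j-1}$ containing it is good and on it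
\[
z_{j+1}(\mathcal A_j)\le\tfrac12\eta_{j+1}=T2^{2j+4}e^{-M_j/4}\eta_j .
\]

\begin{lemma}\label{lem:good}
If $I_{j-1}(\theta)$ is good, then for $0\le i\le j$
\[
z_i(\mathcal W_i)\le\eta_i,\quad z_i(\mathcal G_i)\le\tfrac\sigma2,\quad z_i(\mathcal X_i)\le\tfrac\sigma4e^{-0.16M_i},\quad\eta_i\,z_i(\mathcal C_i)\le\tfrac18 .
\]
\end{lemma}

\begin{proof}
For each $i$, the last two bounds follow from the first two by Lemma~\ref{lem:rec}(a) and \eqref{eq:eta}: $z_i(\mathcal X_i)\le4e^{0.08M_i}\cdot\frac\sigma{16}e^{-0.24M_i}$ and $\eta_iz_i(\mathcal C_i)\le\frac\sigma{16}e^{-0.24M_i}\cdot\frac2\sigma e^{0.08M_i}\le\frac18$; the latter uses only the bound on $\mathcal G_i$. The first two bounds hold for $i=0$. Suppose that all four hold up to some $i<j$. Since $m\ge4$ and $2^l\ge l+1$, we have $\sum_{l\ge0}e^{-0.16M_l}\le\sum_{l\ge1}e^{-0.64l}\le1/0.64<2$, so Lemma~\ref{lem:rec}(b) gives $z_{i+1}(\mathcal G_{i+1})\le\sigma/2$. Hence $\eta_{i+1}z_{i+1}(\mathcal C_{i+1})\le\frac18$. The arc $I_i(\theta)$ contains $I_{j-1}(\theta)$ and is therefore good, so $z_{i+1}(\mathcal A_i)z_{i+1}(\mathcal C_{i+1})\le\frac1{16}$,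 and Lemma~\ref{lem:rec}(c) gives $z_{i+1}(\mathcal W_{i+1})\le2z_{i+1}(\mathcal A_i)\le\eta_{i+1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Let $I\in\mathcal I_{j-1}$ be good. By Lemma~\ref{lem:rec}(d), (a) and Lemma~\ref{lem:good}, the average of $z_{j+1}(\mathcal A_j)$ over the arcs of $\mathcal I_j$ in $I$ is at most
\[
2^{j+1}e^{-M_j/3}\cdot4e^{0.08M_j}\eta_j\le2^{j+3}e^{-M_j/4}\eta_j,
\]
because $\frac13-0.08>\frac14$. By Markov's inequality the proportion of these arcs that are not good is at most $2^{j+3}/(T2^{2j+4})=1/(T2^{j+1})$. If some $I_j(\theta)$ is not good, consider the least such $j$; then $I_{j-1}(\theta)$ is good. So the set of such $\theta$ has measure at most $\pi\sum_{j\ge0}T^{-1}2^{-j-1}=\pi/T$. The intersection of these sets over all $T$ is null. Thus for almost every $\theta$ there is $T$ such that all arcs $I_j(\theta)$ are good, and the bounds of Lemma~\ref{lem:good} hold at all levels, with the corresponding $h_0$.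

Fix such $\theta$ and $T$. A single term is at most the sum. For $V\in\mathcal X_j$ we get $z_j(V)\le e^{-0.16M_j}$, that is, $\sigma a(V)+0.16M_j\le h_jw(V)\le hw(V)$. For $B\in\mathcal C_j$ and $W\in\mathcal W_j$ we get $z_j(BW)\le z_j(\mathcal C_j)\eta_j<1$, that is, $\sigma a(BW)<h_jw(BW)$.
\end{proof}

\section{Proof of the growth estimate}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
Let $\theta$ and $h$ be as in Proposition~\ref{prop:count}, and let $P$ be a nonempty word with $n$ letters $H$ and $K$ letters $R$. If $K=0$, then $\rho(P)=e^{\lambda n}$. Let $K\ge1$ and apply Proposition~\ref{prop:parse}.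

In case (0), $n<4\ell_0K$. In case (II), $n\le\frac h\sigma K$ by Proposition~\ref{prop:count}(b). In both cases $\rho(P_\theta)\ge1\ge e^{\lambda n-CK}$ for $C\ge\lambda\max(4\ell_0,h/\sigma)$.

In case (I), sum Proposition~\ref{prop:count}(a) over the words $V_i$, using $\sum_iw(V_i)=K$. This gives $\sum_ia(V_i)\le\frac h\sigma K$ and $\sum_i\ell_{j_i}=q\sum_iM_{j_i}\le\frac{qh}{0.16}K$. Since $\sum_ia_i=n-\sum_ia(V_i)$,
\[
\log\rho(P_\theta)\ge\lambda n-\Bigl(\frac{\lambda h}\sigma+\frac{\lambda qh}{0.32}\Bigr)K .
\]
The constants depend on $H$, $A$ and $\theta$, and not on $P$.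
\end{proof}

This proves Theorem~\ref{thm:growth} and, by Section~\ref{sec:reduction}, Proposition~\ref{prop:ae} and Theorem~\ref{thm:main}.

\section{Continuity away from heteroclinic pairs}\label{sec:compl}

We prove Theorem~\ref{thm:compl}. The inclusion $\mathcal U\subset\overline{\mathsf{Het}}$ is Lemma~\ref{lem:dense}.

\subsection{Parts (a) and (c)}
For (a), near such a pair $A_1$ still has non-real eigenvalues and the smaller determinant, so $\sqrt{\det A_1}\le\check\varrho\le\rho(A_1)=\sqrt{\det A_1}$.

For (c), recall that $\check\varrho\ge\sqrt{\det A_1}$ on $\mathcal D$. If equality holds at a point, then upper semicontinuity and this continuous lower bound give continuity there. If $\check\varrho>\sqrt{\det A_1}$ at a point of $\mathcal E\cap\overline{\mathsf{Het}}$, then $\check\varrho$ is discontinuous there, because $\check\varrho=\sqrt{\det A_1}$ on $\mathsf{Het}$ by Lemma~\ref{lem:drop}. The set $\{\check\varrho=\sqrt{\det A_1}\}=\bigcap_k\{\check\varrho<\sqrt{\det A_1}+\frac1k\}$ is a $G_\delta$ in $\mathcal E$ by semicontinuity. It contains $\mathsf{Het}$,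 so its intersection with $\overline{\mathsf{Het}}$ is dense in $\mathcal E\cap\overline{\mathsf{Het}}$, and it is null by Proposition~\ref{prop:ae}.

\subsection{Part (b)}
The definition of $\check\varrho$ approximates it from above by continuous functions. A uniform approximation from below follows if norms of words are almost multiplicative. Fix a point of the open set $\mathcal E\setminus\overline{\mathsf{Het}}$. Choose a neighborhood $\mathcal N$, relatively compact in $\mathcal E$, and $\varepsilon>0$ such that $(A_1,O_\theta A_2)\in\mathcal E\setminus\mathsf{Het}$ for all $(A_1,A_2)\in\mathcal N$ and $|\theta|\le\varepsilon$.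

\begin{proposition}\label{prop:mult}
There is $C\ge1$ such that $\|PQ\|\ge C^{-1}\|P\|\|Q\|$ for all pairs in $\mathcal N$ and all words $P,Q$ in the pair.
\end{proposition}

This implies (b). Let $m_n$ be the least norm of a word of length $n$, a continuous function of the pair. Cutting a word of length $kn$ into $k$ pieces gives $m_{kn}\ge C^{-(k-1)}m_n^k$, so $\check\varrho=\lim_km_{kn}^{1/kn}\ge(m_n/C)^{1/n}$, while $\check\varrho\le m_n^{1/n}$ by definition. Hence $|\log\check\varrho-\frac1n\log m_n|\le\frac1n\log C$ on $\mathcal N$, and $\log\check\varrho$ is a uniform limit of continuous functions.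

\begin{proof}[Proof of Proposition~\ref{prop:mult}]
The inequality is homogeneous in each letter, so we pass to the normalized matrices $H,R\in SL_2(\mathbb R)$, with $H$ of positive eigenvalues after a change of sign. We use Sections~\ref{sec:mono} and~\ref{sec:pingpong} with $A=R$, and write $V$ for $V_0$. If a word satisfies $V_\theta u=s$, it contains a letter $R$, and deleting its initial and final powers of $H$, which fix $u$ and $s$, leaves an $R$-word with the same property. So the choice of $\mathcal N$ means:
\begin{equation}\label{eq:nohet}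
V_\theta u\ne s\quad\text{for every word }V\text{ and all }|\theta|\le\varepsilon .
\end{equation}
By compactness of $\overline{\mathcal N}\subset\mathcal E$ there are constants, the same for all pairs in $\mathcal N$, with $\lambda\ge\lambda_0>0$, $\|R\|^2\le L$, $\|H\|\le\Lambda$, and one $\kappa$ in (H4). Also $|\tau|$ is a continuous function $\overline{\mathcal N}\times\mathbb P\to[0,\infty]$, so for $0\le b<b'\le\infty$ the distance between $\{|\tau|\le b\}$ and $\{|\tau|\ge b'\}$ has a positive lower bound $\gamma(b,b')$ on $\mathcal N$. All constants below depend only on these data. We write $\angle$ for the distance in $\mathbb P$ and $B(x,r)$ for open balls.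

The norm of $PQ$ is governed by the angle between the output direction of $Q$ and the most contracted direction of $P$. We compare these directions with $Qu$ and $P^{-1}s$, whose angle is controlled by \eqref{eq:nohet}.

\emph{Step 1: there is $d>0$ with $QU[d]\cap S[d]=\emptyset$ for every word $Q$.} Let $r=\varepsilon/(2(L+1))$ and choose $d>0$ with $\kappa e^{-d}\le r$. Let $V$ be an $R$-word. If $\xi\in U[d]$ and $V\xi\in S[d]$, then $\angle(\xi,u)\le r$ and $\angle(V\xi,s)\le r$, and Lemma~\ref{lem:correct} with empty $F^\pm$ contradicts \eqref{eq:nohet}. So $VU[d]\subset\mathbb P\setminus S[d]$. Every word is $H^a$ or $H^bVH^a$ with an $R$-word $V$ and $a,b\ge0$. The claim follows because $H^aU[d]\subset U[d]$, $U[d]\cap S[d]=\emptyset$, and $H^b$ preserves $\mathbb P\setminus S[d]=\{|\tau|>e^{-d}\}$. Put $r_1=\frac12\min\bigl(\gamma(e^d,\infty),\gamma(0,e^{-d})\bigr)$, so that $B(u,2r_1)\subset U[d]$ and $B(s,2r_1)\subset S[d]$; note $r_1\le\pi/4$.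

\emph{Step 2: singular directions.} For $g\in SL_2(\mathbb R)$ with $\|g\|>1$, let $f(g)$ be the most contracted direction and $e(g)$ the image of the most expanded direction, which is $f(g)^\perp$. Then $f(g^{-1})=e(g)$ and $e(g^{-1})=f(g)$. A unit vector at angle $\phi\in(0,\pi/2]$ from $f(g)$ has image with components of modulus $\|g\|\sin\phi$ along $e(g)$ and $\|g\|^{-1}\cos\phi$ along $e(g)^\perp$, so the image makes an angle at most $\|g\|^{-2}\cot\phi\le\|g\|^{-2}/\phi$ with $e(g)$. Choose $N_1>1$ with $N_1^2>1/(2r_1^2)$, and let $\|Q\|\ge N_1$. If $f(Q)\in B(u,r_1)$, then $QU[d]\supset QB(f(Q),r_1)$ contains the complement of the closed ball of radius $\|Q\|^{-2}/r_1$ about $e(Q)$. By Step 1 this ball contains $S[d]$, which has length at least $4r_1>2\|Q\|^{-2}/r_1$, a contradiction. So $\angle(u,f(Q))\ge r_1$, and $\angle(Qu,e(Q))\le\|Q\|^{-2}/r_1$. For $\|P\|\ge N_1$ apply the same argument to $P^{-1}$, which has the same norm and satisfies $P^{-1}S[d]\cap U[d]=\emptyset$, with $u,U$ and $s,S$ exchanged: $\angle(s,e(P))\ge r_1$, and $\angle(P^{-1}s,f(P))\le\|P\|^{-2}/r_1$.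

\emph{Step 3: there is $c>0$ with $\angle(Qu,P^{-1}s)\ge c$ for all words $P,Q$.} Let $V$ be an $R$-word and $F$ any word. Lemma~\ref{lem:correct} with $\xi=u$, $F^-$ empty and $F^+=F$, together with \eqref{eq:nohet}, gives
\begin{equation}\label{eq:sep}
\angle(Vu,F^{-1}s)\ge\varepsilon ,
\end{equation}
and in particular $\angle(Vu,s)\ge\varepsilon$. The same lemma with $\xi=V^{-1}s$ and empty $F^\pm$ gives $\angle(V^{-1}s,u)\ge\varepsilon/L$. Choose $d_1>0$ with $\kappa e^{-d_1}<\varepsilon/L$. Then $Vu\notin S[d_1]$ and $V^{-1}s\notin U[d_1]$, that is, $|\tau(Vu)|>e^{-d_1}$ and $|\tau(V^{-1}s)|<e^{d_1}$. For every word $P$, either $P^{-1}s=s$ or $P^{-1}s=H^{-b}V^{-1}s$ with an $R$-word $V$ and $b\ge0$; in both cases $|\tau(P^{-1}s)|\le e^{d_1}$. If $Q$ is a power of $H$, then $\tau(Qu)=\infty$. Otherwise $Qu=H^aVu$ with an $R$-word $V$ and $a\ge0$, and if $2\lambda a\ge2d_1+1$, then $|\tau(Qu)|\ge e^{d_1+1}$. In these two cases the angle is at least $\gamma(e^{d_1},e^{d_1+1})$. In the remaining case $a<N:=(2d_1+1)/(2\lambda_0)$. By \eqref{eq:deriv}, $H^{-a}$ is $\Lambda^{2N}$-Lipschitz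 on $\mathbb P$, so \eqref{eq:sep} with $F=PH^a$ gives
\[
\angle(Qu,P^{-1}s)\ge\Lambda^{-2N}\angle\bigl(Vu,H^{-a}P^{-1}s\bigr)\ge\Lambda^{-2N}\varepsilon .
\]

\emph{Step 4: conclusion.} Choose $N_2\ge N_1$ with $N_2^2\ge4/(cr_1)$. If $\|P\|,\|Q\|\ge N_2$, Steps 2 and 3 give $\angle(e(Q),f(P))\ge c/2$. A unit vector $v$ most expanded by $Q$ has $|Qv|=\|Q\|$ and $Qv$ in the direction $e(Q)$, so $\|PQ\|\ge|PQv|\ge\|P\|\|Q\|\sin(c/2)$. If $\|Q\|<N_2$, then $\|PQ\|\ge\|P\|/\|Q^{-1}\|=\|P\|/\|Q\|\ge N_2^{-2}\|P\|\|Q\|$. If $\|P\|<N_2$, then $\|PQ\|\ge\|Q\|/\|P^{-1}\|\ge N_2^{-2}\|P\|\|Q\|$.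
\end{proof}

\subsection{The almost-everywhere statement}
The pairs in $\mathcal D$ for which $A_1$ is not hyperbolic and has real eigenvalues are those for which $A_1$ has a double eigenvalue; they lie in the null set $(\operatorname{tr}A_1)^2=4\det A_1$. Off this set, (a) and (b) give continuity unless the pair lies in $\mathcal E\cap\overline{\mathsf{Het}}$, and there (c) gives discontinuity off a null set. This completes the proof of Theorem~\ref{thm:compl}.

\begin{thebibliography}{1}
\bibitem{BM} Jairo Bochi and Ian D. Morris, \emph{Continuity properties of the lower spectral radius}, arXiv:1309.0319 (2013).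
\end{thebibliography}
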